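# Cross-ratios, elliptic covers, and the log canonical compactification of $X(3,n)$

Throughout, $k$ is an algebraically closed field of characteristic $0$, and $n\ge 5$.

## 1. Cross-ratios on $X(3,n)$ and the Fermat cover of $\mathbb P^1\setminus\{0,1,\infty\}$

A point of the Grassmannian $G(3,n)$ is a $3\times n$ matrix of rank $3$ with columns $v_1,\dots,v_n$, modulo $GL_3$. Its Plücker coordinates are the minors $p_{ijk}=\det(v_i,v_j,v_k)$, and they embed $G(3,n)$ in a projective space $\mathbb P^{N'}$, $N'=\binom n3-1$. The torus $H=\mathbb G_m^n/\mathbb G_m$, of dimension $n-1$, scales the columns. Let $G^\circ\subset G(3,n)$ be the open set where no Plücker coordinate vanishes. A nonzero column up to scale is a line in $\mathbb P^2$, or a point $p_i=[v_i]$ of the dual plane; I speak of points. Forgetting the scaling of the columns turns $G^\circ$ into the space of $n$-tuples in linear general position modulo $PGL_3$: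
$$X:=X(3,n)=G^\circ/H .$$
This is the Gelfand–MacPherson correspondence. There is an explicit slice: every class has a unique representative with $v_1,v_2,v_3=e_1,e_2,e_3$, $v_4=(1,1,1)$, and last coordinate of $v_j$ equal to $1$ for $j>4$. So $X$ is a smooth affine variety of dimension $2(n-4)$.

Let $\mathcal A$ be the set of ordered $5$-tuples $\alpha=(a;b,c,d,e)$ of distinct indices. Projecting from $p_a$ sends $p_b,p_c,p_d,p_e$ to four points of the line $\mathbb P(k^3/\langle v_a\rangle)$, and their cross-ratio is
$$\lambda_\alpha=\frac{p_{abc}\,p_{ade}}{p_{abd}\,p_{ace}},\qquad 1-\lambda_\alpha=\frac{p_{abe}\,p_{acd}}{p_{abd}\,p_{ace}}. \tag{1}$$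
The second formula is the three-term Plücker relation $p_{abd}p_{ace}=p_{abc}p_{ade}+p_{abe}p_{acd}$. In each fraction $a$ occurs twice above and twice below, and $b,c,d,e$ occur once each, so the functions are $H$-invariant. On $X$ all minors are nonzero, so $\lambda_\alpha\ne0,1,\infty$, and together they give
$$\lambda=(\lambda_\alpha):X\to(\mathbb P^1\setminus\{0,1,\infty\})^{\mathcal A}\subset P:=(\mathbb P^1)^{\mathcal A}.\tag{2}$$

The second construction concerns the target. Let $E$ be the Fermat cubic $x^3+y^3=z^3$, a smooth curve of genus $1$, and map
$$E\to\mathbb P^1,\qquad [x:y:z]\mapsto u=(x/z)^3 .\tag{3}$$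
Since $1-u=(y/z)^3$, for $u\ne0,1,\infty$ there are three choices of $x/z$ and three of $y/z$. So the map has degree $9$ and is étale over $\mathbb P^1\setminus\{0,1,\infty\}$. Taking products, $P$ has a finite cover by a product of elliptic curves that is étale over the part of $P$ where $\lambda(X)$ lives. The variety $P$ is full of rational curves, but the cover contains none.

These two constructions serve to compare two compactifications of $X$. One comes from orbit closures, the other from the minimal model program. The cover (3) will force $\lambda$ to extend to the second compactification. A study of degenerating torus orbits will show that the values of the cross-ratios determine a point of the first one up to finitely many choices. Together these give a morphism from the second to the first.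

## 2. The Chow quotient, the log canonical compactification, and the theorems

**Chow forms and the Chow quotient.** Let $\Sigma$ be an effective cycle of pure dimension $n-1$ in $\mathbb P^{N'}$. The linear subspaces $\Lambda$ of codimension $n$ that meet $\operatorname{Supp}\Sigma$ form a hypersurface in the Grassmannian $\operatorname{Gr}$ of such subspaces. With multiplicities, it is the zero set of a form $R_\Sigma$, unique up to scalar: the Chow form. For instance, for a line in $\mathbb P^3$, the lines $\Lambda$ that meet it form a hyperplane section of $G(2,4)$. The Chow variety of cycles of fixed degree is the closed set of their Chow forms in a projective space of forms. Kapranov's Chow quotient of $G(3,n)$ by $H$ is the closure in the Chow variety of the set of cycles $\overline{Hx}$, $x\in G^\circ$, and $\overline X(3,n)$ is its normalization. It is a projective compactification of $X$. For $z\in\overline X(3,n)$ write $\Sigma_z$ for the corresponding cycle. The map $z\mapsto\Sigma_z$ is finite onto the Chow quotient, and $\Sigma_z=\overline{Hx}$ if $z\in X$ is the class of $x$.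

**GIT quotients.** By a GIT quotient we mean $Z=G(3,n)/\!/_LH$, for an $H$-linearized ample line bundle $L$ such that $Z$ contains $X$ as a dense open subset. It is known that for each such $Z$ there is a morphism $\overline X(3,n)\to Z$ restricting to the identity on $X$.

**Pairs.** Let $Y$ be normal and $\Delta$ a $\mathbb Q$-divisor with $K_Y+\Delta$ $\mathbb Q$-Cartier. For $p:V\to Y$ proper birational with $V$ normal, write $K_V=p^*(K_Y+\Delta)+\sum a(D)D$, where $D$ runs over prime divisors of $V$. The canonical divisors are those of one and the same rational top form, and a non-exceptional $D$ gets minus its coefficient in $\Delta$. With $\Delta\ge0$, the pair is klt if all $a(D)>-1$ on all $V$, and log canonical (lc) if all $a(D)\ge-1$. If $Y$ is smooth and $\operatorname{Supp}\Delta$ is snc (simple normal crossing), klt means that all coefficients are $<1$, and lc that they are $\le1$. For example, three concurrent lines in $\mathbb P^2$ with coefficient $1$ do not form an lc pair: the blow-up of the common point has $a=1-3=-2$.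

**The log canonical compactification.** Let $Y\supset X$ be a smooth projective compactification with snc boundary $B=Y\setminus X$. The log canonical ring is $\bigoplus_{m\ge0}H^0(Y,m(K_Y+B))$. It does not depend on $Y$. Indeed, two choices are dominated by a third, so let $p:Y''\to Y$ be an isomorphism over $X$ with snc boundary $B''$. Every $p$-exceptional divisor lies in $B''$ with coefficient $1$ and has discrepancy $\ge-1$ over the lc pair $(Y,B)$. Hence $K_{Y''}+B''=p^*(K_Y+B)+E$ with $E\ge0$ $p$-exceptional, and the sections agree. We take as given for $X=X(3,n)$:

1. $K_Y+B$ is big.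
2. The log canonical ring is finitely generated.
3. The log canonical map $Y\dashrightarrow\overline X_{lc}(3,n):=\operatorname{Proj}\bigoplus_m H^0(Y,m(K_Y+B))$ restricts to an open embedding on $X$.

Sean Keel and Jenia Tevelev ("Chow Quotients of Grassmannians II", arXiv:math/0401159, 2004) ask whether $\overline X_{lc}(3,n)$, like $\overline X(3,n)$, maps to all the GIT quotients. The answer is yes.

**Theorem 1.** For all $n\ge5$ there is a morphism $\overline X_{lc}(3,n)\to\overline X(3,n)$ restricting to the identity on $X$. Composing with the known morphisms $\overline X(3,n)\to Z$, we get for every GIT quotient $Z$ a morphism $\overline X_{lc}(3,n)\to Z$ restricting to the identity on $X$.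

**Theorem 2.** Let $X$ be a smooth affine variety with snc compactification $(Y,B)$, $K_Y+B$ big, such that the log canonical map is an open embedding on $X$. Let $C_i^\circ=C_i\setminus D_i$ $(i=1,\dots,s)$ be smooth curves ($C_i$ smooth projective, $D_i$ finite), none isomorphic to $\mathbb P^1,\mathbb A^1,\mathbb G_m$. Then every morphism $\varphi:X\to\prod C_i^\circ$ extends to a morphism $X_{lc}\to\prod C_i$. (Finite generation of the log canonical ring is proved along the way.)

Two complements are not needed for Theorem 1.

**Theorem 3.** $\lambda$ extends to a finite morphism $\overline X(3,n)\to P$, and $\overline X(3,n)$ is the normalization of the closure of $\lambda(X)$ in $P$.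

**Theorem 4.** Let $\overline B$ be the reduced sum of the boundary divisors of $\overline X(3,n)$. For $U\subset\overline X(3,n)$ open, $\overline X_{lc}(3,n)\to\overline X(3,n)$ is an isomorphism over $U$ if and only if $K_{\overline X}+\overline B$ is $\mathbb Q$-Cartier on $U$ and $(U,\overline B|_U)$ is log canonical.

**Tools.** The proofs use Hironaka's theorems, Zariski's main theorem (a proper morphism with finite fibres is finite; a finite birational morphism onto a normal variety is an isomorphism), and the following.

* [BCHM] Birkar–Cascini–Hacon–McKernan, *Existence of minimal models for varieties of log general type*, Theorem 1.2: if $(Y,\Delta)$ is klt, $f:Y\to U$ is a projective morphism of quasi-projective varieties over $\mathbb C$, and $K_Y+\Delta$ is $f$-big, then $(Y,\Delta)$ has a log terminal model over $U$.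
* [KM] Kollár–Mori, *Birational Geometry of Algebraic Varieties*. Theorem 3.7, the cone theorem: for a projective klt pair $(W',\Theta')$ with $\Theta'\ge0$, $\overline{NE}=\overline{NE}_{K+\Theta'\ge0}+\sum\mathbb R_{\ge0}[\Gamma_j]$ with $\Gamma_j$ rational curves, $(K+\Theta')\cdot\Gamma_j<0$.
* [KM], the relative base-point-free theorem: if $(Y',\Delta')$ is klt and projective over $U$, $M$ is Cartier and nef over $U$, and $aM-(K_{Y'}+\Delta')$ is nef and big over $U$ for some $a>0$, then $bM$ is globally generated over $U$ for $b\gg0$.
* [KM], Proposition 5.20(4): if $\mu:W'\to W$ is finite and dominant between normal varieties, $K_{W'}+\Theta'=\mu^*(K_W+\Theta)$ and $\Theta,\Theta'\ge0$, then $(W,\Theta)$ klt implies $(W',\Theta')$ klt.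
* [KM], Lemma 3.39, negativity: if $p:V\to Y$ is proper birational, $Y,V$ normal, $F$ is a $\mathbb Q$-Cartier divisor with $-F$ $p$-nef, and $p_*F\ge0$, then $F\ge0$.

## 3. Five points, and four lines where extension fails

**The case $n=5$.** Put $p_1,\dots,p_4$ at the standard frame and $v_5=(x,y,z)$. Then $X(3,5)$ is $\mathbb P^2$ minus the six lines $x=0$, $y=0$, $z=0$, $x=y$, $x=z$, $y=z$ joining the $p_i$. The plane is a compactification, but not a good one: each $p_i$ lies on three boundary lines, so $(\mathbb P^2,\text{six lines})$ is not lc there. Cross-ratios also see this. With $p_{123}=p_{124}=1$, $p_{145}=z-y$ and $p_{135}=-y$ we get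
$$\lambda_{(1;2,3,4,5)}=\frac{z-y}{-y}=1-\frac zy,$$
the projection from $p_1$, indeterminate exactly at $p_1$.

Let $S$ be the blow-up of $\mathbb P^2$ at $p_1,\dots,p_4$, with $h$ the line class and $E_i$ the exceptional curves. Apart from the $p_i$, no point lies on three of the six lines. Indeed, two of these lines without a common $p_i$ are, for example, $z=0$ and $x=y$; they meet at $(1:1:0)$, which is on none of the other four, and the other two such pairs are obtained by permuting coordinates. So $S\setminus X$ is snc, consisting of six curves $h-E_i-E_j$ and four $E_i$, and
$$K_S+B=(-3h+\textstyle\sum E_i)+(6h-3\sum E_i+\sum E_i)=3h-\sum E_i .$$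

Now extend the cross-ratios. For $a=1,\dots,4$ they are projections from $p_a$, given by the base-point-free class $h-E_a$. For $a=5$,
$$\lambda_{(5;1,2,3,4)}=\frac{p_{512}\,p_{534}}{p_{513}\,p_{524}}=\frac{z(x-y)}{y(x-z)} ,$$
a ratio of two conics. They meet exactly in $p_1,\dots,p_4$, hence transversally, so on $S$ we get the base-point-free class $2h-\sum E_i$. Reordering $b,c,d,e$ changes $\lambda_\alpha$ by an automorphism of $\mathbb P^1$. So $\lambda$ extends to $S\to P$, through a morphism $S\to(\mathbb P^1)^5$. The five classes add up to $6h-2\sum E_i=2(K_S+B)$.

This morphism contracts no curve. We have $E_j\cdot(h-E_j)=1$. If another curve, of degree $\deg>0$ and multiplicities $m_i$ at the $p_i$, were contracted by all five maps, then $m_i=\deg$ for all $i$, and its degree on the fifth class would be $2\deg-4\deg<0$, which is impossible. So $S\to(\mathbb P^1)^5$ is finite, $K_S+B$ is ample, and $\overline X_{lc}(3,5)=S$. Here $\lambda$ visibly extends to the log canonical compactification. Once Theorem 3 is proved, we see also that $S=\overline X(3,5)$, because $S$ is normal and finite and birational over the closure of $\lambda(X)$.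

**Why $\mathbb G_m$ is excluded in Theorem 2.** Let $X$ be the complement of four general lines $\ell_1,\dots,\ell_4$ in $\mathbb P^2$. The boundary is snc, $K+B=\mathcal O(1)$, and $X_{lc}=\mathbb P^2$. The morphism $\varphi=\ell_1/\ell_2:X\to\mathbb G_m$ does not extend to $\mathbb P^2$: it is indeterminate at the point $\ell_1=\ell_2=0$. Composing with $\mathbb G_m\subset\mathbb A^1\subset\mathbb P^1$ excludes the other two curves.

It is worth seeing where the minimal model program loses $\varphi$. Blow up the bad point, with exceptional curve $E$, to get $Y$ with $f:Y\to\mathbb P^1$ extending $\varphi$. The boundary consists of the four strict transforms and $E$, and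
$$K_Y+B=(-3h+E)+(4h-2E)+E=h .$$
On a fibre of $f$, of class $h-E$, this has degree $1$, so $K_Y+B$ is ample over $\mathbb P^1$: nothing needs to be contracted over $\mathbb P^1$. But $(K_Y+B)\cdot E=0$, so the absolute model contracts $E$, and $E$ maps isomorphically onto $\mathbb P^1$. The obstruction is a rational curve that dominates the target.

## 4. Extending maps to curves: proof of Theorem 2

Let $Q=\prod C_i$ and $Q^\circ=\prod C_i^\circ$. The natural plan is to extend $\varphi$ to some $f:Y\to Q$, form the log canonical model of $(Y,B)$ relative to $Q$, which maps to $Q$ by construction, and show that it is also the absolute model. For this one needs that a divisor known to be ample on the fibres of $W\to Q$ is ample on $W$. By the cone theorem the enemies are rational curves in $W$, and those that map to curves in $Q$ cannot be excluded directly, since $Q$ may be $(\mathbb P^1)^s$; the curve $E$ above is such an enemy.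

The way past this is to pull $W$ back to a cover of $Q$ without rational curves. Two difficulties come with it. The cover is ramified over the boundary, and Hurwitz's formula lowers the boundary coefficients; they must not become negative. And the theorems of the toolbox need klt pairs, while $B$ has coefficients $1$. Both are dealt with by replacing $B$ with a $\mathbb Q$-linearly equivalent klt divisor whose coefficients along the components of $B$ are close to $1$. That this is possible is where the affineness of $X$ enters. Finally the cone theorem gives only nefness, so we also build in a small multiple of a divisor from $Q$, as slack.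

**Step 1: covers without rational curves.** For each $i$ we want a finite morphism $c_i:\tilde C_i\to C_i$, with $\tilde C_i$ connected smooth projective of genus $\ge1$, étale over $C_i^\circ$. If $g(C_i)\ge1$, take the identity. Otherwise $C_i=\mathbb P^1$, and $|D_i|\ge3$ because $C_i^\circ$ is not $\mathbb P^1,\mathbb A^1,\mathbb G_m$. Choose the coordinate so that $0,1,\infty\in D_i$ and take the Fermat cubic with (3). Put $\tilde Q=\prod\tilde C_i$, $c=\prod c_i:\tilde Q\to Q$, $d=\deg c$. Then $c$ is finite, surjective, and étale over $Q^\circ$. Every morphism $\mathbb P^1\to\tilde Q$ is constant, since by Hurwitz $\mathbb P^1$ has only constant maps to curves of genus $\ge1$.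

**Step 2: a compactification on which an ample divisor has support exactly $B$.** Embed $X$ in $\mathbb A^N$ and let $Y_0$ be its closure in $\mathbb P^N$. The hyperplane section at infinity is an effective ample Cartier divisor with support $Y_0\setminus X$. By Hironaka there is a sequence of blow-ups with centres over the complement of $X$ (resolve $Y_0$, eliminate the indeterminacy of $\varphi$, make the boundary snc) ending in a smooth projective $Y\supset X$ with snc boundary $B=Y\setminus X$ and a morphism $f:Y\to Q$ extending $\varphi$.

There is an effective ample divisor $A$ on $Y$ with $\operatorname{Supp}A=B$. To see this, go up one blow-up at a time. Suppose $D$ is effective, ample and Cartier, with support the complement of $X$, and $\pi$ is a blow-up with centre in $\operatorname{Supp}D$ and exceptional Cartier divisor $E$. As $-E$ is $\pi$-ample, $m\pi^*D-E$ is ample for $m\gg0$. A local equation of $\pi^*D$ vanishes on $E$, so by the Nullstellensatz some power of it is divisible by the equation of $E$. By compactness $m_0\pi^*D-E\ge0$ for some $m_0$. For $m>m_0$,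
$$m\pi^*D-E=(m_0\pi^*D-E)+(m-m_0)\pi^*D$$
is effective, with support exactly $\operatorname{Supp}\pi^*D$, which is again the complement of $X$. This completes the induction.

The log canonical ring, hence $X_{lc}$, does not depend on $Y$ (Section 2), and neither does the bigness of $K_Y+B$. So we may use this $Y$.

**Step 3: a klt boundary equivalent to $B$.** Let $H_0$ be very ample on $Q$. Choose rational $\varepsilon>0$ such that all coefficients of $\varepsilon A$ lie in $(0,1/d)$, and rational $0<\delta<1$ such that $\varepsilon A-\delta f^*H_0$ is ample. Let $H\in|H_0|$ be general. Choose $N_0\ge2$ such that $N_0(\varepsilon A-\delta f^*H_0)$ is very ample, and let $A_1$ be $\frac1{N_0}$ times a general member of its linear system. Put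
$$\Theta=B-\varepsilon A+A_1\ge0,\qquad \Delta=\Theta+\delta f^*H.\tag{4}$$
Since $A_1\sim_{\mathbb Q}\varepsilon A-\delta f^*H$, we have $\Delta\sim_{\mathbb Q}B$. By Bertini, $\operatorname{Supp}\Delta$ is snc. The coefficients are in $(1-1/d,1)$ along $B$, and $1/N_0\le\frac12$ and $\delta<1$ along the new components. So $(Y,\Delta)$ is klt. Also $K_Y+\Delta\sim_{\mathbb Q}K_Y+B$ is big, hence $f$-big.

**Step 4: the log canonical model over $Q$, when $k=\mathbb C$.** We claim that there is a birational map $g:Y\dashrightarrow W$ over $Q$ such that $W$ is normal with a projective morphism $h:W\to Q$; $g^{-1}$ contracts no divisor; with $\Delta_W=g_*\Delta$, the divisor $L:=K_W+\Delta_W$ is $\mathbb Q$-Cartier and $h$-ample; and on a common resolution $p:V\to Y$, $q:V\to W$,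
$$p^*(K_Y+\Delta)=q^*L+F,\qquad F\ge0\ \text{ $q$-exceptional}.\tag{5}$$

By [BCHM], applied over $U=f(Y)$, there is a log terminal model $Y\dashrightarrow Y'$ over $Q$. That is: the inverse contracts no divisor, $(Y',\Delta')$ is klt with $\Delta'$ the push-forward of $\Delta$, $K_{Y'}+\Delta'$ is nef and big over $Q$, and on a common resolution the pullback of $K_Y+\Delta$ is the pullback of $K_{Y'}+\Delta'$ plus an effective divisor exceptional over $Y'$. Let $M=m_1(K_{Y'}+\Delta')$ be Cartier. Then $2M-(K_{Y'}+\Delta')=(2m_1-1)(K_{Y'}+\Delta')$ is nef and big over $Q$, so by the base-point-free theorem a multiple $bM$ is globally generated over $Q$. The Stein factorization of the resulting map is a morphism $\phi:Y'\to W$ over $Q$ with $W$ normal, and $bM\sim\phi^*M_W$ with $M_W$ an $h$-ample Cartier divisor. As $M$ is big over $Q$, $\phi$ is birational. Write $bm_1(K_{Y'}+\Delta')=\phi^*M_W+\operatorname{div}\psi$. Pushing forward gives $bm_1L=M_W+\operatorname{div}\psi$, so $L$ is $\mathbb Q$-Cartier and $h$-ample. Pulling this back gives $K_{Y'}+\Delta'=\phi^*L$, and (5) follows. The divisor $F$ is exceptional over $Y'$: its components have image of codimension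 $\ge2$ in $Y'$, hence in $W$. Finally $g^{-1}$ contracts no divisor, since neither $\phi^{-1}$ nor the inverse of $Y\dashrightarrow Y'$ does.

**Step 5: the same over any $k$.** This step only transports Step 4. The data $(Y,\Delta,f)$ are defined over an algebraically closed subfield $k_0\subset k$ of finite transcendence degree over $\mathbb Q$, and $k_0$ embeds in $\mathbb C$. For $m_0$ sufficiently divisible, let $\mathcal R=\bigoplus_mf_*\mathcal O(mm_0(K_Y+\Delta))$, a graded algebra on $Q$ over $k_0$. By flat base change it commutes with extension of the base field. Over $\mathbb C$, (5) gives $\mathcal R=\bigoplus_mh_*\mathcal O(mm_0L)$ with $L$ $h$-ample. So over $\mathbb C$ it is finitely generated, with $\operatorname{Proj}_Q\mathcal R=W$, and $g$ is the natural map.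

Finite generation descends. Over an affine open subset of $Q$, finitely many generators over $\mathbb C$ are $\mathbb C$-combinations of finitely many elements of $\mathcal R$. These generate a subalgebra which becomes everything after $\otimes_{k_0}\mathbb C$, hence is everything by faithful flatness. So over $k_0$ we may define $W=\operatorname{Proj}_Q\mathcal R$, with its natural rational map $g$ from $Y$, and then extend scalars to $k$. Fix a common resolution $V$ over $k_0$; it remains one after any extension of the base field. The properties pass from $\mathbb C$ to $k_0$ and from $k_0$ to $k$, as follows.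

* Normality descends along faithfully flat maps and ascends, because $k_0$ is algebraically closed of characteristic $0$.
* The complement in $W$ of the open set where $g^{-1}$ is an isomorphism onto an open subset is defined over $k_0$, and so are its irreducible components, because $k_0$ is algebraically closed. A prime divisor contracted by $g^{-1}$ is one of these components, so contracted divisors correspond under the extensions.
* That the reflexive sheaf $\mathcal O(mL)$ is invertible can be checked after a faithfully flat extension and persists under extension. The same holds for relative ampleness.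
* The divisor $F=p^*(K_Y+\Delta)-q^*L$ on $V$ has the same coefficients over all three fields, and its components are exceptional over $W$ over one field if and only if over the others.

**Step 6: $W$ carries a klt pair with large boundary coefficients.** By (5), if a prime divisor $D$ lies on $V$, its discrepancy with respect to $(W,\Delta_W)$ is its discrepancy with respect to $(Y,\Delta)$ plus the coefficient of $F$. Any divisor over $W$ lies on a suitable $V$. So all discrepancies are $>-1$, and $(W,\Delta_W)$ is klt.

Next, $g_*f^*H=h^*H$. Indeed $p^*f^*H=q^*h^*H$, and $q_*$ of the right side is $h^*H$. Since $g^{-1}$ contracts no divisor, $p$-exceptional divisors are $q$-exceptional, so $q_*$ of the left side is $g_*f^*H$. Hence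
$$\Delta_W=\Theta_W+\delta h^*H,\quad \Theta_W:=g_*\Theta\ge0,\quad K_W+\Theta_W=L-\delta h^*H.\tag{6}$$
Removing the effective $\mathbb Q$-Cartier divisor $\delta h^*H$ does not lower discrepancies, so $(W,\Theta_W)$ is klt. Let $B_W=g_*B$, a reduced divisor. By Step 3, the coefficient of $\Theta_W$ along each component of $B_W$ is $>1-1/d$.

**Step 7: pull back to the cover and keep the boundary effective.** The scheme $W\times_Q\tilde Q$ is finite and surjective over $W$. Let $W'$ be the normalization of an irreducible component of it that dominates $W$, with maps $\mu:W'\to W$ and $h':W'\to\tilde Q$, so $h\mu=ch'$. The generic point of $W$ maps into $Q^\circ$, because $h\circ g=f$ and $f(X)\subset Q^\circ$. So $\mu$ is finite and surjective of degree $\le d$. Over $h^{-1}(Q^\circ)$ the fibre product is étale over a normal base, hence normal, and $W'$ is there one of its connected components. So $\mu$ is étale over $h^{-1}(Q^\circ)$.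

Let $D\subset W$ be a prime divisor not in $B_W$. As $g^{-1}$ contracts no divisor, $D$ has a strict transform $D_Y$ on $Y$, a divisor not contained in $B$. So the generic point of $D_Y$ lies in $X$, and $f$ sends it into $Q^\circ$. At this point $h\circ g=f$, and $g$ sends it to the generic point of $D$. Hence $h$ sends the generic point of $D$ into $Q^\circ$, and $\mu$ is étale over it.

Define $\Theta'$ by $K_{W'}+\Theta'=\mu^*(K_W+\Theta_W)$. Let $D'\subset W'$ be a prime divisor over $D$ with ramification index $e\le d$, and let $\theta_D$ be the coefficient of $\Theta_W$ along $D$. By Hurwitz's formula, $D'$ occurs in $K_{W'}-\mu^*K_W$ with coefficient $e-1$. So its coefficient in $\Theta'$ is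
$$e\theta_D-(e-1)=1-e(1-\theta_D).$$
If $D\not\subset B_W$, then $e=1$ and this is $\theta_D\ge0$. If $D\subset B_W$, then $1-\theta_D<1/d$, and it is $>1-e/d\ge0$. So $\Theta'\ge0$, and $(W',\Theta')$ is klt by [KM, 5.20].

**Step 8: $L$ is ample on $W$.** Put $L'=\mu^*L$ and $H'=\mu^*h^*H=h'^*c^*H$, so that $K_{W'}+\Theta'=L'-\delta H'$ by (6). As $L$ is $h$-ample, $L+Nh^*H$ is ample for some $N>0$, hence so is $L'+NH'$ on the projective variety $W'$.

Suppose $\Gamma\subset W'$ is a rational curve with $(K_{W'}+\Theta')\cdot\Gamma<0$. By Step 1, $h'(\Gamma)$ is a point, so $H'\cdot\Gamma=0$, and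
$$(K_{W'}+\Theta')\cdot\Gamma=L'\cdot\Gamma=(L'+NH')\cdot\Gamma>0,$$
a contradiction. By the cone theorem $K_{W'}+\Theta'=L'-\delta H'$ is nef. Therefore
$$(N+\delta)L'=\delta(L'+NH')+N(L'-\delta H')\tag{7}$$
is ample plus nef, hence ample. Here the slack $\delta$ is used: without it we would know only that $L'$ is nef. Since $\mu$ is finite and surjective, $L$ is ample.

**Step 9: $W$ is $X_{lc}$.** For $m$ sufficiently divisible, (5) gives
$$H^0(Y,m(K_Y+B))\cong H^0(Y,m(K_Y+\Delta))=H^0(V,q^*mL+mF)=H^0(W,mL).$$
The first map is multiplication by a power of a fixed rational function, so it is compatible with products. The last equality holds because $F$ is effective and $q$-exceptional and $W$ is normal. Since $L$ is ample, a Veronese subring $R^{(m)}$ of the log canonical ring $R$ is finitely generated. Then so is $R$: for each $r$, the $R^{(m)}$-module $\bigoplus_{j\equiv r\,(m)}R_j$ is zero, or else contains a nonzero homogeneous $a$, and multiplication by $a^{m-1}$ embeds it in the noetherian ring $R^{(m)}$, so it is finitely generated. Hence $X_{lc}=\operatorname{Proj}R=\operatorname{Proj}R^{(m)}=W$, and the log canonical map is $g$. So $X_{lc}$ is normal, and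 $h:X_{lc}\to Q$ is a morphism. On $X$, where $g$ is an open embedding, $h\circ g=f=\varphi$. This proves Theorem 2. $\blacksquare$

For Theorem 4 we record one more consequence of the construction.

**Lemma 5.** In the situation of Theorem 2, $X_{lc}=W$ is such that $K_W+B_W$ is $\mathbb Q$-Cartier and ample, $(W,B_W)$ is log canonical, and $B_W$ is the sum of all prime divisors of $W$ contained in $W\setminus X$.

*Proof.* We have $(K_Y+B)-(K_Y+\Delta)=\frac1m\operatorname{div}(\psi)$ for some $m>0$ and some rational function $\psi$. Applying $g_*$ gives $K_W+B_W=L+\frac1m\operatorname{div}(\psi)$, which is $\mathbb Q$-Cartier and ample, and (5) becomes $p^*(K_Y+B)=q^*(K_W+B_W)+F$ with $F\ge0$. So discrepancies over $(W,B_W)$ are at least those over the lc pair $(Y,B)$, and $(W,B_W)$ is lc. For the last claim, let $D\subset W$ be a prime divisor with strict transform $D_Y$. If $D$ meets the open set $g(X)$, then $g^{-1}$ is defined there and $D_Y$ meets $X$. If $D_Y$ meets $X$, then $D\supset g(D_Y\cap X)$ meets $g(X)$. So $D$ lies in $W\setminus X$ if and only if $D_Y\subset B$, i.e. if and only if $D$ is a component of $g_*B$. $\square$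

**Application.** By the standing facts 1 and 3, Theorem 2 applies to $\lambda$ on $X(3,n)$, with $C_\alpha^\circ=\mathbb P^1\setminus\{0,1,\infty\}$, and yields
$$h:\overline X_{lc}(3,n)\to P,\qquad h|_X=\lambda.\tag{8}$$

## 5. A torus orbit is determined by its matroid and its cross-ratios

The matroid of $y\in G(3,n)$ is the set $M$ of triples $I$ with $p_I(y)\ne0$; it records which of the $v_i$ vanish, which of the points coincide, and which are collinear. For $y\in G^\circ$ it contains all triples.

**Lemma 6.** Let $y\in G(3,n)$ with $\dim Hy=n-1$, and let $M$ be its matroid. The orbit $Hy$ is determined by $M$ together with the values $\lambda_\alpha(y)$ for those $\alpha=(a;b,c,d,e)$ such that all six of $p_{abc},p_{ade},p_{abd},p_{ace},p_{abe},p_{acd}$ are nonzero at $y$.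

*Proof.* **Step 1: no splitting.** Suppose $\{1,\dots,n\}=E_1\sqcup E_2$ with both parts nonempty and $\operatorname{rk}E_1+\operatorname{rk}E_2=3$. Then $k^3$ is the direct sum of the spans of the two sets of columns, so scaling the columns in $E_1$ is the effect of an element of $GL_3$ and fixes $y$. This is a one-dimensional subgroup of $H$, contradicting $\dim Hy=n-1$. So there is no such splitting. In particular all $v_i\ne0$ (otherwise split off $\{i\}$, of rank $0$), and $Hy$ is the same datum as $(p_1,\dots,p_n)$ up to $PGL_3$.

**Step 2: four of the points are in general position.** Let $p_a,p_b,p_c$ be non-collinear and suppose no four points are in general position. Then each $p_j$ lies on a side of the triangle $p_ap_bp_c$. Suppose there were points, not vertices, on two different sides, say $p_d\in p_ap_b$ and $p_e\in p_ap_c$. Then $p_b,p_c,p_d,p_e$ are in general position. Indeed $p_d\notin p_bp_c$ and $p_e\notin p_bp_c$, because a side meets another side only in a vertex; the line $p_bp_d=p_ap_b$ does not contain $p_e$; and the line $p_cp_e=p_ap_c$ does not contain $p_d$. This is a contradiction. So all non-vertex points lie on one side, say $p_ap_b$,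 and every $p_j$ is on $p_ap_b$ or equals $p_c$. This is a splitting with ranks $2+1$, which Step 1 excludes.

**Step 3: cross-ratios locate the other points.** Relabel so that $p_1,\dots,p_4$ are in general position; this choice depends only on $M$. Move them to the standard frame by the unique element of $PGL_3$ that does so. Let $p=p_j$ with $j>4$. The lines $p_1p_2$, $p_1p_3$, $p_2p_3$ have no common point, so for some $\{i,i'\}\subset\{1,2,3\}$, determined by $M$, we have $p\notin p_ip_{i'}$. Then the lines $p_ip$ and $p_{i'}p$ are distinct and meet in $p$. So it suffices to determine $p_ip$, and likewise $p_{i'}p$.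

Let $\{i,b,c,d\}=\{1,2,3,4\}$. If $p_ip$ is one of $p_ip_b,p_ip_c,p_ip_d$, then $M$ says which one. Otherwise all six minors for $\alpha=(i;b,c,d,j)$ are nonzero: $p_{ibc},p_{ibd},p_{icd}$ by general position, and $p_{ibj},p_{icj},p_{idj}$ because $p_ip$ is none of the three lines. By $H$-invariance we may compute with fixed vectors $v_i,v_b,v_c,v_d$. Then, up to a known nonzero constant, $\lambda_\alpha$ is
$$\det(v_i,v_d,v_j)\big/\det(v_i,v_c,v_j),$$
a ratio of two linear forms in $v_j\in k^3/\langle v_i\rangle$. They are independent because $v_c,v_d$ are independent modulo $v_i$. So $\lambda_\alpha$ determines the point $[v_j]$ of $\mathbb P(k^3/\langle v_i\rangle)$, i.e. the line $p_ip$. Hence all $p_j$ are determined up to $PGL_3$, and so is $Hy$. $\square$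

## 6. Limits of torus orbits: $\lambda$ determines the limit cycle up to finitely many choices

Let $\Gamma\subset\overline X(3,n)\times P$ be the closure of the graph of $\lambda:X\to P$. The graph itself, a copy of $X$, is open and dense in $\Gamma$. The aim of this section is that $\mathrm{pr}_2:\Gamma\to P$ is finite. We fix $(z,\ell)\in\Gamma$ and study $\Sigma_z$ as a limit of orbit closures.

**An arc of configurations.** Choose an irreducible curve in $\Gamma$ through $(z,\ell)$ meeting $X$. Normalizing and shrinking, we get a smooth affine pointed curve $(T,0)$ and a morphism $T\to\Gamma$ with $0\mapsto(z,\ell)$ and $T\setminus0\to X$. The slice of Section 1 lifts it to $x:T\setminus0\to G^\circ$, given by an actual matrix, so the $p_I(x(t))$ are invertible functions on $T\setminus0$. Let $t$ be a uniformizer at $0$, without other zeros on $T$ after shrinking, and write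
$$p_I(x(t))=u_It^{w_I}(1+\cdots),\qquad u_I\in k^*,\ w_I\in\mathbb Z.\tag{9}$$

**The family of orbit closures.** Let $\mathcal U=\{(hx(t),t):h\in H,\ t\ne0\}\subset G^\circ\times(T\setminus0)$. The group $H$ maps to the big torus $\mathbb T$ of $\mathbb P^{N'}$. Since $h_i/h_j$ is the ratio of the coordinates $iab$ and $jab$ of $h$, the characters generating the coordinate ring of $H$ are restrictions of characters of $\mathbb T$, and $H\subset\mathbb T$ is a closed subgroup. The map $(h,t)\mapsto(hx(t),t)$ is the closed embedding $H\times(T\setminus0)\subset\mathbb T\times(T\setminus0)$ followed by the automorphism of $\mathbb T\times(T\setminus0)$ which multiplies by $(p_I(x(t)))_I$. So it is an isomorphism onto $\mathcal U$, and $\mathcal U$ is closed in $G^\circ\times(T\setminus0)$. Thus $\mathcal U$ is irreducible of dimension $n$ and open in its closure $\overline{\mathcal Z}\subset G(3,n)\times T$. Over $T\setminus0$ the same automorphism carries the constant family with fibre the closure of $H$ in $\mathbb P^{N'}$ to $\overline{\mathcal Z}$, so the fibres there are $\overline{Hx(t)}$. The fibre $\overline{\mathcal Z}_0$ is nonempty by properness and is cut out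 in the irreducible $\overline{\mathcal Z}$ by the one equation $t=0$, so it has pure dimension $n-1$.

**Lemma 7.** $\operatorname{Supp}\Sigma_z=\overline{\mathcal Z}_0$.

*Proof.* Let $R_t$ be the Chow form of $\overline{Hx(t)}$ for $t\ne0$ and of $\Sigma_z$ for $t=0$. Since $T$ maps to the Chow variety, which lies in a projective space of forms, $R_t$ can be chosen near $0$ regular in $t$ with $R_0\ne0$. We use twice the following remark: if $S$ is a closed set of dimension $n-1$ and $y\notin S$, a general $\Lambda\in\operatorname{Gr}$ through $y$ misses $S$. Indeed, projecting from $y$, the image of $S$ has dimension $\le n-1$, and $\Lambda$ becomes a general subspace of codimension $n$ in $\mathbb P^{N'-1}$.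

*Inclusion of $\overline{\mathcal Z}_0$ in the support.* Let $y\in\overline{\mathcal Z}_0$ and let $\Lambda\in\operatorname{Gr}$ contain $y$. Take a curve in $\overline{\mathcal Z}$ through $(y,0)$ whose other points are $(y_s,t(s))$ with $t(s)\ne0$. The pairs (point, subspace through it) form a locally trivial bundle over $\mathbb P^{N'}$, so we can choose $\Lambda_s\ni y_s$ with limit $\Lambda$. Then $R_{t(s)}(\Lambda_s)=0$, hence $R_0(\Lambda)=0$. Thus every $\Lambda$ through $y$ meets $\operatorname{Supp}\Sigma_z$, and by the remark $y\in\operatorname{Supp}\Sigma_z$.

*Inclusion of the support in $\overline{\mathcal Z}_0$.* Let $R_0(\Lambda)=0$. The divisor $\{R_t(\Lambda')=0\}\subset\operatorname{Gr}\times T$ does not contain $\operatorname{Gr}\times0$, because $R_0\ne0$. All its components have dimension $\dim\operatorname{Gr}$, so none lies in $\operatorname{Gr}\times0$, and each dominates $T$. Hence $(\Lambda,0)$ is a limit of points $(\Lambda_s,t(s))$ with $t(s)\ne0$ and $\Lambda_s\cap\overline{Hx(t(s))}\ne\emptyset$. The set of pairs $(\Lambda',t)$ such that $\Lambda'$ meets the fibre $\overline{\mathcal Z}_t$ is closed, by properness, so $\Lambda\cap\overline{\mathcal Z}_0\ne\emptyset$.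 If some $y\in\operatorname{Supp}\Sigma_z$ were not in $\overline{\mathcal Z}_0$, a general $\Lambda$ through $y$ would satisfy $R_0(\Lambda)=0$ and miss $\overline{\mathcal Z}_0$, a contradiction. $\square$

**Lemma 8.** Let $y\in\overline{\mathcal Z}_0$ have matroid $M$.
(a) $y\in H\cdot u^M$, where $u^M\in\mathbb P^{N'}$ has coordinates $u_I$ for $I\in M$ and $0$ otherwise.
(b) If $p_{abc},p_{ade},p_{abd},p_{ace}$ are nonzero at $y$, then $\lambda_\alpha(y)=\ell_\alpha$ for $\alpha=(a;b,c,d,e)$.
(c) Each irreducible component of $\Sigma_z$ is the closure of a single $(n-1)$-dimensional $H$-orbit.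

*Proof.* For (a), choose an irreducible curve in $\overline{\mathcal Z}$ through $(y,0)$ meeting $\mathcal U$ and normalize it. Let $s$ be a local parameter at a point over $(y,0)$. The generic point lies in $\mathcal U\cong H\times(T\setminus0)$, so the germ has the form $(h(s)x(t(s)),t(s))$ with $t=\kappa s^r(1+\cdots)$, $r\ge1$, $\kappa\in k^*$. Normalizing $h_n=1$, we lift $h(s)$ to $\mathbb G_m^n$ with $h_i=\eta_is^{m_i}(1+\cdots)$, $\eta_i\in k^*$. With $m_I=\sum_{i\in I}m_i$ and $\eta_I=\prod_{i\in I}\eta_i$, the Plücker coordinates of $h(s)x(t(s))$ are, by (9),
$$\eta_I\,\kappa^{w_I}u_I\,s^{m_I+rw_I}(1+\cdots).$$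
Let $c_0=\min_I(m_I+rw_I)$. Dividing by $s^{c_0}$ and letting $s\to0$, we get $M=\{I:m_I+rw_I=c_0\}$ and $p_I(y)=\eta_I\kappa^{w_I}u_I$ on $M$. Choose $\kappa'$ with $\kappa'^r=\kappa$. For $I\in M$ we have $\kappa^{w_I}=\kappa'^{\,rw_I}=\kappa'^{\,c_0-m_I}$, so
$$p_I(y)=\kappa'^{\,c_0}\Big(\prod_{i\in I}\eta_i\kappa'^{-m_i}\Big)u_I .$$
The factor $\kappa'^{c_0}$ is a common scalar, and the product is the action of the diagonal element $(\eta_i\kappa'^{-m_i})_i$. This is (a).

For (b), $\lambda_\alpha(h(s)x(t(s)))=\lambda_\alpha(x(t(s)))\to\ell_\alpha$ by $H$-invariance, and $\lambda_\alpha$ is regular at $y$.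

For (c), $\overline{\mathcal Z}_0$ is $H$-invariant because $\mathcal U$ is. By (a) it is a finite union of $H$-orbits, as there are finitely many $M$. It has pure dimension $n-1$ and equals $\operatorname{Supp}\Sigma_z$ by Lemma 7. $\square$

**Example.** Let $n=5$ and let $p_5$ move to the line $p_1p_2$: take $v_5=(1,c,t)$ with $c\ne0,1$ (this differs from the slice by a column scaling, which does not affect orbits). Then $p_{125}=t$, and the other minors have nonzero values at $t=0$; for instance $p_{145}=t-c$, $p_{245}=1-t$, $p_{345}=c-1$. So $w_{125}=1$ and all other $w_I=0$: on the vertices $e_I=\sum_{i\in I}e_i$, $w$ is the convex function $\max(0,x_1+x_2+x_5-2)$. The candidates for $M$ with $4$-dimensional orbit are the two pieces where this function is linear. One is $M_1$, all triples except $125$, where the limit is the obvious one, with $p_5=(1:c:0)$. The other is $M_2$, the triple $125$ and all triples with two elements in $\{1,2,5\}$. To see it, multiply the matrix by $\operatorname{diag}(t,t,1)$ and scale columns $1,2,5$ by $t^{-1}$: then $v_4$ becomes $(t,t,1)\to e_3$ and $v_5$ becomes $(1,c,1)$. In this limit $p_3=p_4$, and the other points are in general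 position. Both configurations contain a frame, so both orbits have dimension $4$, and $\Sigma_z$ has these two components. The cross-ratio from $p_3$ depends on $c$ and is visible on the first component, in accordance with (b); $\lambda_{(1;2,3,4,5)}=1-t/c$ tends to $1$.

**Proposition 9.** $\mathrm{pr}_2:\Gamma\to P$ is finite.

*Proof.* It is proper, so it suffices to see that its fibres are finite. Fix $\ell$ and let $(z,\ell)\in\Gamma$. By Lemma 8(c), $\Sigma_z=\sum c_i\overline{Hy_i}$ with $\dim Hy_i=n-1$. By Lemma 8(b), the values $\lambda_\alpha(y_i)$ used in Lemma 6 are the $\ell_\alpha$. So $Hy_i$ is determined by $\ell$ and the matroid of $y_i$, and for given $\ell$ there are finitely many possible orbits. The degree of $\Sigma_z$ in the Plücker embedding is fixed, so the $c_i$ are bounded. Hence there are finitely many cycles $\Sigma_z$, and finitely many $z$ because $z\mapsto\Sigma_z$ is finite. $\square$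

## 7. From $\overline X_{lc}(3,n)$ to the Chow quotient: proof of Theorem 1

Let $W=\overline X_{lc}(3,n)$, normal and projective, with $h:W\to P$ as in (8). We lift $h$ along the finite map $\mathrm{pr}_2:\Gamma\to P$. Let $\mathcal G\subset W\times\Gamma$ be the closure of the diagonally embedded $X$. On $X$ we have $h=\lambda=\mathrm{pr}_2$. So $h(w)=\mathrm{pr}_2(\gamma)$ for every $(w,\gamma)\in\mathcal G$, since this is a closed condition. The fibre of $\mathcal G\to W$ over $w$ therefore embeds in $\mathrm{pr}_2^{-1}(h(w))$, which is finite by Proposition 9. So the proper birational morphism $\mathcal G\to W$ has finite fibres, hence is finite, and since $W$ is normal, it is an isomorphism. We obtain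
$$\rho:\overline X_{lc}(3,n)\cong\mathcal G\to\Gamma\xrightarrow{\ \mathrm{pr}_1\ }\overline X(3,n),\tag{10}$$
which is the identity on $X$. For any GIT quotient $Z$, composing $\rho$ with the given morphism $\overline X(3,n)\to Z$ gives a morphism $\overline X_{lc}(3,n)\to Z$ that is the identity on $X$. $\blacksquare$

## 8. The Chow quotient as a space of cross-ratios: proof of Theorem 3

Proposition 9 bounds $z$ in terms of $\ell$. For Theorem 3 we also need to bound $\ell$ in terms of $z$.

**Regular subdivisions.** The hypersimplex is $\operatorname{conv}\{e_I\}\subset\{\sum x_i=3\}$, with $e_I=\sum_{i\in I}e_i$; it has dimension $n-1$. Heights $w_I\in\mathbb Z$ on its vertices cut it into the domains of linearity of the lower convex hull of the points $(e_I,w_I)$. On $\sum x_i=3$ every affine function is a linear form. So each maximal cell is $\operatorname{conv}\{e_I:I\in M\}$ with $M=\{I:m_I+w_I\text{ minimal}\}$ for some $m\in\mathbb Q^n$, where $m_I=\sum_{i\in I}m_i$. These cells have dimension $n-1$ and cover the hypersimplex. The example of Section 6 has two such cells.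

**Step 1: $\mathrm{pr}_1:\Gamma\to\overline X(3,n)$ has finite fibres.** Let $(z,\ell)\in\Gamma$, use the notation of Section 6, and fix $\alpha=(a;b,c,d,e)$. By the three-term Plücker relation, the minimum of
$$w_{abc}+w_{ade},\qquad w_{abd}+w_{ace},\qquad w_{abe}+w_{acd}$$
is attained at least twice. If it is attained exactly twice, then by (1) $\lambda_\alpha(x(t))$ tends to $0$, $1$ or $\infty$, according to whether the first, third or second sum is the large one. So $\ell_\alpha\in\{0,1,\infty\}$.

Suppose all three sums are equal. Let $O=\operatorname{conv}\{e_{aij}:i,j\in\{b,c,d,e\}\}$, an octahedron. It is the face $x_a=1$, $x_i=0$ for $i\notin\{a,b,c,d,e\}$, of the hypersimplex. Then $w$ is affine on the six vertices of $O$: the functions on the six vertices for which the sums over the three antipodal pairs agree form a space of dimension $6-2=4$, which contains the $4$-dimensional space of affine functions. Let $\operatorname{conv}\{e_I:I\in M\}$ be a maximal cell containing the barycentre $q$ of $O$, given by $m\in\mathbb Q^n$, and let $c_1$ be the minimum of $m_I+w_I$. The function $I\mapsto m_I+w_I-c_1$ is nonnegative and vanishes exactly on $M$. Write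 $q$ as a convex combination of vertices $e_I$, $I\in M$, with positive coefficients. Since $q$ lies on the face $O$, these $e_I$ are vertices of $O$. On the vertices of $O$ our function is the restriction of an affine function on $O$, and this vanishes at $q$, being zero at the vertices just used. But its value at the barycentre is the average of its six nonnegative values at the vertices. So it vanishes at all six, and the six triples lie in $M$.

Choose $r\ge1$ with $rm_i\in\mathbb Z$ for all $i$. After passing to a finite cover of $T$ on which $t=s^r$, put $h_i=s^{rm_i}$. The Plücker coordinates of $h(s)x(t)$ are $u_Is^{r(m_I+w_I)}(1+\cdots)$, so $h(s)x(t)\to u^M$, and $u^M\in\overline{\mathcal Z}_0$. The dimension of $Hu^M$ is that of the affine span of the $e_I$, $I\in M$, namely $n-1$. So $\overline{Hu^M}$ is a component of $\Sigma_z$, and by Lemma 8(b) $\ell_\alpha=\lambda_\alpha(u^M)$. By $H$-invariance this depends only on the component.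

In all cases $\ell_\alpha$ lies in a finite set determined by $\Sigma_z$: $\{0,1,\infty\}$ and the values of $\lambda_\alpha$ on those components of $\Sigma_z$ on whose open orbit the six minors are nonzero. So the fibre of $\mathrm{pr}_1$ over $z$ is finite.

**Step 2: conclusion.** $\mathrm{pr}_1$ is proper with finite fibres, hence finite, and birational onto the normal variety $\overline X(3,n)$. So it is an isomorphism. By Proposition 9, $\mathrm{pr}_2\circ\mathrm{pr}_1^{-1}:\overline X(3,n)\to P$ is a finite morphism, and it extends $\lambda$. On $G^\circ$ the torus $H$ acts freely and the matroid is always the set of all triples, so by Lemma 6 $\lambda$ is injective on $X$. In characteristic $0$ it is therefore birational onto its image. So $\overline X(3,n)$ is normal, and finite and birational over $\overline{\lambda(X)}$: it is the normalization. $\blacksquare$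

## 9. Where the two compactifications agree: proof of Theorem 4

Write $\overline X=\overline X(3,n)$ and $W=\overline X_{lc}(3,n)$, with $\rho:W\to\overline X$ from (10). By Lemma 5, $(W,B_W)$ is log canonical, $K_W+B_W$ is ample, and $B_W$ is the sum of all boundary prime divisors of $W$. Choose an snc compactification $(Y,B)$ of $X$ with a morphism $\pi:Y\to\overline X$ that is an isomorphism over $X$.

**Step 1: $W$ is the log canonical model of $(Y,B)$ over $\overline X$.** Let $V$ be a common resolution, $p:V\to Y$, $q:V\to W$, that is an isomorphism over $X$, with $B_V=V\setminus X$ snc. Then $\pi p=\rho q$, since both agree on $X$. All $p$- and $q$-exceptional divisors lie in $B_V$, and $p_*B_V=B$, $q_*B_V=B_W$. Since $(Y,B)$ and $(W,B_W)$ are log canonical,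
$$K_V+B_V=p^*(K_Y+B)+E_1=q^*(K_W+B_W)+E_2,$$
with $E_1\ge0$ $p$-exceptional and $E_2\ge0$ $q$-exceptional. Put
$$F=E_2-E_1=p^*(K_Y+B)-q^*(K_W+B_W).$$
On curves contracted by $p$, $-F$ has the degree of the nef divisor $q^*(K_W+B_W)$, so $-F$ is $p$-nef. Moreover $p_*F=p_*E_2\ge0$. By the negativity lemma $F\ge0$. But $q_*F=-q_*E_1\le0$, so $q_*F=0$ and $F$ is $q$-exceptional. Consequently, for divisible $m$, the sheaf $(\pi p)_*\mathcal O_V(mp^*(K_Y+B))=(\rho q)_*\mathcal O_V(mq^*(K_W+B_W)+mF)$ gives
$$\pi_*\mathcal O_Y(m(K_Y+B))=\rho_*\mathcal O_W(m(K_W+B_W)).$$
As $K_W+B_W$ is ample, it is $\rho$-ample, and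
$$W=\operatorname{Proj}_{\overline X}\bigoplus_m\pi_*\mathcal O_Y(m(K_Y+B)),\tag{11}$$
the sum being over sufficiently divisible $m$.

**Step 2: sufficiency.** Let $K_{\overline X}+\overline B$ be $\mathbb Q$-Cartier on $U$ and $(U,\overline B|_U)$ log canonical. Every $\pi$-exceptional prime divisor $E_j$ lies over $\overline X\setminus X$, so it is a component of $B$, with coefficient $1$. The other components of $B$ are the strict transforms of the components of $\overline B$. So over $U$,
$$K_Y+B=\pi^*(K_{\overline X}+\overline B)+\sum(a_j+1)E_j,\qquad a_j\ge-1 .$$
The sum is effective and $\pi$-exceptional. Therefore $\pi_*\mathcal O_Y(m(K_Y+B))|_U=\mathcal O_U(m(K_{\overline X}+\overline B))$, which is invertible for divisible $m$. The $\operatorname{Proj}$ over $U$ of the powers of an invertible sheaf is $U$, so (11) says that $\rho^{-1}(U)\to U$ is an isomorphism.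

**Step 3: necessity.** If $\rho$ is an isomorphism over $U$, it identifies $B_W$ with $\overline B$ over $U$, since both are the sums of all boundary prime divisors. As $K_W+B_W$ is $\mathbb Q$-Cartier and $(W,B_W)$ is log canonical, $K_{\overline X}+\overline B$ is $\mathbb Q$-Cartier on $U$ and $(U,\overline B|_U)$ is log canonical. $\blacksquare$
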